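\title{Real plane curves with more than $d^2/4$ real cusps}

\begin{abstract}
Let $k(d)$ be the maximal number of real ordinary cusps of a real reduced plane curve of degree $d$. A count of parameters suggests that $\limsup k(d)/d^2=\frac14$. We show that this is false: the limit $L=\lim k(d)/d^2$ exists, equals $\sup_d k(d)/d^2$, and satisfies $\frac14+\frac1{57600}\le L\le\frac13$. Pull-back by Chebyshev maps reduces the problem to finding one curve with more than $d^2/4$ real cusps. A self-contained patchworking argument produces curves with at least $\frac{d^2}4+\frac d4-900$ real cusps for every $d\ge100$ divisible by $4$.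
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{real plane curve of degree $d$} is the zero set in $\mathbb P^2$ of a real homogeneous polynomial of degree $d$ in three variables; it is \emph{reduced} if the polynomial has no multiple factor. A real point $p$ of the curve is a \emph{real cusp} (a real ordinary cusp, or real singular point of type $A_2$) if, in suitable real-analytic coordinates $(\xi,\eta)$ centered at $p$, the local equation has the form $u\cdot(\eta^2-\xi^3)$ with $u(p)\ne0$. For a positive integer $d$, let $k(d)$ be the maximal number of real cusps on a real reduced plane curve of degree $d$. We answer the following question, which comes from the paper of Greuel and Shustin \cite{GS}: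
\[
\text{is it true that}\quad \limsup_{d\to\infty}\frac{k(d)}{d^2}=\frac14\ ?
\]

The value $\frac14$ is the one that a count of parameters predicts. A curve $G=0$ has a cusp only at a point where the four functions $G$, $G_x$, $G_y$, $G_{xx}G_{yy}-G_{xy}^2$ vanish. The point has two degrees of freedom, so one cusp costs two conditions on the curve. Curves of degree $d$ form a projective space of dimension $d(d+3)/2$. If the conditions imposed by different cusps were always independent, there could be at most
\begin{equation}\label{eq:count}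
\frac{d(d+3)}4=\frac{d^2}4+\frac{3d}4
\end{equation}
cusps. The first examples stay below $\frac14$: the cubic $y^2=x^3$ has one real cusp and the deltoid quartic of Section~\ref{sec:tiles} has three, with ratios $\frac19$ and $\frac3{16}$. Nevertheless the answer is negative.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(1)] The limit $\lim_{d\to\infty}k(d)/d^2$ exists and equals $L:=\sup_d k(d)/d^2$.
\item[(2)] $k(d)\ge\frac{d^2}4+\frac d4-900$ for every $d\ge100$ divisible by $4$. In particular $k(d)>d^2/4$ for all $d>3600$ divisible by $4$.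
\item[(3)] $\frac14+\frac1{57600}\le L\le\frac13$. In particular $\limsup k(d)/d^2$ is a limit, and it is strictly larger than $\frac14$.
\end{enumerate}
\end{theorem}

We do not determine $L$.

The idea is to exploit the linear term in \eqref{eq:count}. Substituting Chebyshev polynomials of degree $r$ for the two affine coordinates multiplies the degree by $r$ and the number of real cusps by $r^2$, so it preserves the ratio $k/d^2$. This gives part (1), and it shows that a single curve with more than $d^2/4$ real cusps refutes the value $\frac14$ (Section~\ref{sec:cheb}). The count \eqref{eq:count} leaves room for such a curve, between $\frac{d^2}4$ and $\frac{d^2}4+\frac{3d}4$, with all conditions still independent.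

We build it by patchworking. The exponents of the monomials of degree at most $d$ fill a lattice triangle of area $d^2/2$. We place small lattice polygons, the \emph{tiles}, in this triangle, attach to each tile a polynomial with real cusps (Section~\ref{sec:tiles}), and glue these polynomials into one polynomial that keeps all the cusps (Section~\ref{sec:glue}). There are two tiles: a kite of area $2$ with one cusp, and a hexagon of area $5$ with three cusps. Kites alone give one cusp per area $2$, hence at most $d^2/4$. The hexagon does better, and the combinatorial heart of the paper is a strip of hexagons and kites that gains half a cusp per unit of length (Section~\ref{sec:strip}). Two such strips run along two sides of the triangle, kites fill the rest (Section~\ref{sec:kites}), and the gain in the strips exceeds the loss along the boundary of the kite region (Section~\ref{sec:assembly}).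

\section{Cusps and Chebyshev maps}\label{sec:cheb}

We first recall how a cusp is recognized from derivatives. We say that a real-analytic function $G$ has a real cusp at $p\in\mathbb R^2$ if $G=u\cdot(\eta^2-\xi^3)$ near $p$, as in the definition above.

\begin{lemma}\label{lem:criterion}
A real-analytic function $G$ has a real cusp at $p$ if and only if $G(p)=0$, $\nabla G(p)=0$, the Hessian matrix of $G$ at $p$ has rank $1$, and $D^3G(p)(v,v,v)\ne0$ for a vector $v$ spanning its kernel.
\end{lemma}

\begin{proof}
Assume the four conditions. Take linear coordinates $(\xi,\eta)$ centered at $p$ with $v=\partial_\xi$, so that $G_{\xi\xi}=G_{\xi\eta}=0$ and $G_{\eta\eta}\ne0\ne G_{\xi\xi\xi}$ at $p$. Solve $G_\eta=0$ as $\eta=\chi(\xi)$; then $\chi(0)=0$ and $\chi'(0)=-G_{\xi\eta}/G_{\eta\eta}=0$. Put $\phi(\xi)=G(\xi,\chi(\xi))$. The function $G-\phi$ vanishes to second order along $\eta=\chi(\xi)$, so $G=\phi(\xi)+(\eta-\chi(\xi))^2u_2$ with $u_2(p)=\frac12G_{\eta\eta}(p)\ne0$. Differentiating $\phi'=G_\xi(\xi,\chi)$ gives $\phi''=G_{\xi\xi}+G_{\xi\eta}\chi'$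 and $\phi'''=G_{\xi\xi\xi}+2G_{\xi\xi\eta}\chi'+G_{\xi\eta\eta}\chi'^2+G_{\xi\eta}\chi''$. Hence $\phi(0)=\phi'(0)=\phi''(0)=0$ and $\phi'''(0)=G_{\xi\xi\xi}(p)\neq0$, that is, $\phi=\xi^3u_3$ with $u_3(0)\ne0$. In the coordinates $\tilde\eta=(\eta-\chi)\sqrt{|u_2|}$, $\tilde\xi=\mp\,\xi\,u_3^{1/3}$ we have $G=\pm(\tilde\eta^2-\tilde\xi^3)$, where $\pm$ is the sign of $u_2(p)$.

Conversely, let $G=u\cdot(\eta^2-\xi^3)$ with analytic coordinates $\xi,\eta$. The second-order part of $G$ at $p$ is $u(p)\,(d\eta)^2$, which has rank $1$ and kernel $\{d\eta=0\}$. Along the line $p+sv$ we have $\eta=O(s^2)$ and $\xi=as+O(s^2)$ with $a=d\xi(v)\ne0$, so $G=-u(p)a^3s^3+O(s^4)$.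
\end{proof}

We call $v$ the \emph{direction} of the cusp. For an arbitrary function $G$ the pair $(G(p),\,v\cdot\nabla G(p))$ will turn out to be the linearization of the two conditions ``keep the cusp''. It behaves well under changes of chart. Let $m$ be a local analytic isomorphism with $m(p')=p$, let $u(p')\ne0$, and let $F$ have a cusp at $p$ with direction $v$. Then $u\cdot(F\circ m)$ has a cusp at $p'$ whose direction $v'$ satisfies $dm(v')=v$ after scaling, and for every $G$, with $G'=u\cdot(G\circ m)$,
\begin{equation}\label{eq:cov}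
G'(p')=u(p')\,G(p),\qquad v'\cdot\nabla G'(p')=du(v')\,G(p)+u(p')\;v\cdot\nabla G(p).
\end{equation}
So the pair is transformed by an invertible triangular matrix.

Next we need a map $\mathbb R\to\mathbb R$ given by a polynomial of degree $r$ with $r$ real preimages over a whole interval. The power $x^r$ has at most two real preimages and would lose most of the cusps. The Chebyshev polynomial $T_r$, defined by $T_r(\cos\vartheta)=\cos r\vartheta$, has degree $r$ and the full number of preimages: for $c\in(-1,1)$ the equation $\cos r\vartheta=c$ has exactly one solution with $r\vartheta\in(l\pi,(l+1)\pi)$ for each $l=0,\dots,r-1$, so $T_r-c$ has $r$ distinct roots in $(-1,1)$. They are simple, so $T_r'\ne0$ at each of them. For example, $T_2=2x^2-1$ turns $y^2=x^3$ into the sextic $(2y^2-1)^2=(2x^2-1)^3$, which has the four real cusps $(\pm\frac1{\sqrt2},\pm\frac1{\sqrt2})$.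

\begin{lemma}\label{lem:cheb}
\begin{enumerate}
\item[(a)] $k(d)\le d(d-1)/3$.
\item[(b)] If a real polynomial $F(x,y)$ of degree at most $d$ has $k$ real cusps in $\mathbb R^2$, then $k(d)\ge k$. Moreover $k(d+1)\ge k(d)$.
\item[(c)] $k(rd)\ge r^2k(d)$ for every $r\ge1$.
\item[(d)] $\lim_{d\to\infty}k(d)/d^2$ exists and equals $\sup_dk(d)/d^2$, which is at most $\frac13$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $f$ be a reduced form of degree $d$ with $k$ real cusps, and let $\partial_vf$, $v\in\mathbb C^3$, be its polars. Let $f=f_1g$ with $f_1$ irreducible over $\mathbb C$; then $f_1$ does not divide $g$. If $f_1$ divided $\partial_vf=f_1\partial_vg+g\,\partial_vf_1$ for all $v$, it would divide all $\partial_vf_1$, which have smaller degree and are not all zero. So the $v$ with $f_1\mid\partial_vf$ form a proper subspace, and a generic polar has no common component with $f$. By Euler's formula, in an affine chart $\partial_vf$ lies in the ideal $(f,f_x,f_y)$. At a cusp $f=u\cdot(\eta^2-\xi^3)$ this ideal of germs equals $(\eta,\xi^2)$, whose elements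 have order at least $3$ in $t$ along the branch $\xi=t^2$, $\eta=t^3$. This order is the intersection multiplicity of the curve and the polar at the cusp. By B\'ezout's theorem the multiplicities add up to $d(d-1)$, so $3k\le d(d-1)$.

(b) At a cusp the germ of $F$ is reduced, so no multiple factor of $F$ vanishes there. Hence the square-free part of $F$ equals $F$ divided by a function that is nonzero at the cusps, and it has the same cusps. It defines a reduced curve of degree $d'\le d$. Adding $d-d'$ distinct real lines that are not components and avoid the cusps gives a reduced curve of degree $d$ with these cusps. Adding one such line to a curve of degree $d$ with $k(d)$ real cusps gives $k(d+1)\ge k(d)$.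

(c) Take a curve of degree $d$ with $k=k(d)$ real cusps, choose as line at infinity a real line that avoids them, and let $f(x,y)=0$ be the affine equation, $\deg f\le d$. Choose $R$ so large that all cusps lie in $(-R,R)^2$, and let $m(x,y)=(RT_r(x),RT_r(y))$. Each cusp has $r^2$ real preimages under $m$, and $m$ is a local analytic isomorphism at each of them. So $f\circ m$ has $r^2k$ real cusps and degree at most $rd$, and (b) applies.

(d) Fix $d_0$. If $rd_0\le d<(r+1)d_0$, then $k(d)\ge k(rd_0)\ge r^2k(d_0)$, so $k(d)/d^2\ge\frac{r^2}{(r+1)^2}\,k(d_0)/d_0^2$. Hence $\liminf k(d)/d^2\ge k(d_0)/d_0^2$ for every $d_0$, that is, $\liminf\ge\sup\ge\limsup$. The bound $\frac13$ follows from (a).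
\end{proof}

\section{Two tiles and their polynomials}\label{sec:tiles}

We write $\mathbf x=(x,y)$ and $\mathbf x^\alpha=x^{\alpha_1}y^{\alpha_2}$ for $\alpha\in\mathbb Z^2$. A Laurent polynomial is \emph{supported on} a set $Q\subset\mathbb R^2$ if it is a combination of monomials $\mathbf x^\alpha$ with $\alpha\in Q\cap\mathbb Z^2$. A segment with lattice endpoints is \emph{primitive} if it contains no other lattice point. A \emph{unimodular map} is a map $\alpha\mapsto\psi_0\alpha+b$ with $\psi_0\in GL_2(\mathbb Z)$ and $b\in\mathbb Z^2$. Pick's formula says that a lattice polygon with $I$ interior and $B$ boundary lattice points has area $I+\frac B2-1$.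

The \emph{kite} $K$ has vertices $P=(1,1)$, $R'=(0,1)$, $S=(-1,-1)$, $R=(1,0)$, in cyclic order. Its area is $2$ and its only other lattice point is the interior point $O=(0,0)$. Put $\kappa(K)=1$ and
\[
f_K=xy-4x-4y+18-\frac{27}{xy}.
\]
The \emph{hexagon} $H$ has vertices $(1,0),(2,0),(3,1),(2,2),(0,3),(0,2)$, in cyclic order. Its area is $5$ and its other lattice points are the interior points $(1,1),(2,1),(1,2)$. The vertices $(2,0),(2,2),(0,2)$ are called \emph{special}: they are congruent modulo $2$, and the other three vertices represent the other three classes of $\mathbb Z^2/2\mathbb Z^2$. Put $\kappa(H)=3$ and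
\[
f_H=x^2y^2+y^2+x^2+4(x^3y+y^3+x)+22(x^2y+xy^2+xy).
\]
The edge vectors are $(-1,0),(-1,-2),(2,1),(0,1)$ for $K$ and $(1,0)$, $(1,1)$, $(-1,1)$, $(-2,1)$, $(0,-1)$, $(1,-2)$ for $H$. They are primitive, and consecutive ones have positive determinant. So both polygons are strictly convex, any three vertices are affinely independent, and every boundary lattice point is a vertex. In both cases $\kappa$ is the number of interior lattice points and also the number of vertices minus $3$; the number of lattice points is $2\kappa+3$.

The gluing needs two facts about a tile: its polynomial has $\kappa$ real cusps, and these cusps can be controlled by the $2\kappa$ coefficients that remain when the coefficients at three vertices are frozen by the neighboring tiles.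

\begin{proposition}\label{prop:tiles}
Let $Q\in\{K,H\}$ and $\kappa=\kappa(Q)$.
\begin{enumerate}
\item[(a)] $f_Q$ has $\kappa$ distinct real cusps $p_1,\dots,p_\kappa\in(\mathbb R^*)^2$.
\item[(b)] Let $v_l$ be the direction of the cusp $p_l$, and for $G$ supported on $Q$ let $\Lambda_Q(G)=\bigl(G(p_l),\,v_l\cdot\nabla G(p_l)\bigr)_{l}\in\mathbb R^{2\kappa}$. For any three vertices of $Q$, the map $\Lambda_Q$ is an isomorphism onto $\mathbb R^{2\kappa}$ from the space of those $G$ whose coefficients at these three vertices vanish.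
\end{enumerate}
\end{proposition}

\begin{proof}[Proof for the kite]
Write $f=f_K$. At $(3,3)$ we have $f=9-24+18-3=0$, $f_x=y-4+27x^{-2}y^{-1}=0$, $f_{xx}=-54x^{-3}y^{-1}=-\frac23$, $f_{xy}=1-27x^{-2}y^{-2}=\frac23$, and by symmetry $f_y=0$, $f_{yy}=-\frac23$. The Hessian matrix has rank $1$ and kernel spanned by $v=(1,1)$. The third derivative of $f(3+s,3+s)=(3+s)^2-8(3+s)+18-27(3+s)^{-2}$ at $s=0$ is $27\cdot24/3^5\ne0$. Lemma~\ref{lem:criterion} gives (a). For (b), $\Lambda_K(x^ay^b)=(3^{a+b},(a+b)3^{a+b-1})$. The space in question is spanned by $1$, with image $(1,0)$, and one vertex monomial, for which $a+b\in\{2,1,1,-2\}$ is nonzero. The two images are independent.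
\end{proof}

For the hexagon we identify $f_H=0$ with the deltoid. As a general quartic the deltoid occupies a triangle of area $8$ with its three cusps, which is worse than four kites. We choose as coordinate triangle a triangle inscribed in the deltoid, each side of which is tangent to the curve at one of its endpoints. This kills six boundary monomials and cuts the triangle down to $H$.

\begin{proof}[Proof for the hexagon]
\emph{Step 1: $f_H$ is the deltoid.} Let $\omega=e^{2\pi i/3}$, $\varepsilon=e^{2\pi i/9}$, so $\varepsilon^3=\omega$, and let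
\[
\zeta_1=2\varepsilon+\varepsilon^{-2}=\varepsilon(2+\bar\omega)=\varepsilon(1-\omega),\qquad\zeta_2=\bar\omega\zeta_1=\varepsilon^{-2}-\varepsilon,\qquad\zeta_3=\omega\zeta_1 .
\]
The linear forms $z=X\zeta_1+Y\zeta_2+Z\zeta_3$, $w=X\bar\zeta_1+Y\bar\zeta_2+Z\bar\zeta_3$, $s=X+Y+Z$ are independent, because $\zeta_1,\zeta_2,\zeta_3$ are not collinear. Let
\[
\delta=z^2w^2+18zws^2-4(z^3+w^3)s-27s^4 .
\]
It is symmetric in $z,w$, so it has real coefficients as a form in $X,Y,Z$. On the real affine plane $s=1$, where $X,Y,Z$ are the barycentric coordinates of $z\in\mathbb C$ and $w=\bar z$, it equals $|z|^4+18|z|^2-8\operatorname{Re}z^3-27$. The rotation $z\mapsto\bar\omega z$ preserves $\delta$ and permutes $\zeta_1,\zeta_2,\zeta_3$ cyclically, so $\delta$ is invariant under cyclic permutations of $X,Y,Z$.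

On the side $Z=0$, $X+Y=1$ we have $z=\varepsilon^{-2}+\varepsilon u$ with $u=3X-1$. Hence $|z|^2=u^2-u+1$ and $z^3=\bar\omega^2+3\bar\omega u+3u^2+\omega u^3$, so $\operatorname{Re}z^3=-\frac12-\frac32u+3u^2-\frac12u^3$ and
\begin{equation}\label{eq:side}
\delta=u^4+2u^3-3u^2-8u-4=(u+1)^2(u-2)(u+2)=27X^2(X-1)(3X+1).
\end{equation}
With $X-1=-Y$ and $3X+1=4X+Y$ this is $-27(X^2Y^2+4X^3Y)$. By cyclic symmetry, $\delta+27\bigl(X^2Y^2+Y^2Z^2+Z^2X^2+4(X^3Y+Y^3Z+Z^3X)\bigr)$ vanishes on the three coordinate lines, so it is $XYZ$ times a cyclically invariant linear form. Thus $\delta=-27\tilde f$ with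
\[
\tilde f=X^2Y^2+Y^2Z^2+Z^2X^2+4(X^3Y+Y^3Z+Z^3X)+\gamma XYZ(X+Y+Z).
\]
At $X=Y=Z=\frac13$ we have $z=0$ and $\delta=-27$, so $(3+12+3\gamma)/81=1$ and $\gamma=22$. Therefore $f_H(x,y)=\tilde f(x,y,1)$.

\emph{Step 2: the cusps.} With $z=a+ib$ we have $\delta=(a^2+b^2)^2+18(a^2+b^2)-8a^3+24ab^2-27$. At $(a,b)=(3,0)$: $\delta=81+162-216-27=0$, $\delta_a=108+108-216=0$, $\delta_b=0$, $\delta_{aa}=108+36-144=0$, $\delta_{ab}=0$, $\delta_{bb}=36+36+144=216$, $\delta_{aaa}=72-48=24$. So $z=3$ is a real cusp, and by symmetry so are $3\omega$ and $3\bar\omega$. If a cusp lay on $Z=0$, the restriction \eqref{eq:side} would have a multiple zero there, which forces $X=0$ and $z=\zeta_2$; but $|\zeta_2|=|1-\omega|=\sqrt3\ne3$. By cyclic symmetry the cusps lie on no coordinate line, so they are points of $(\mathbb R^*)^2$ in the chart $(X/Z,Y/Z)$. This proves (a).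

\emph{Step 3: a parametrization.} Put $z(t)=2t+t^{-2}$, $w(t)=2t^{-1}+t^2$, $c=t^3+t^{-3}$. Then $zw=5+2c$ and $z^3+w^3=c^2+14c+22$, so for $s=1$
\[
\delta=(5+2c)^2+18(5+2c)-4(c^2+14c+22)-27=0 .
\]
Thus $\varphi(t)=(2t^3+1:t^4+2t:t^2)$, in the coordinates $(z:w:s)$, maps $\mathbb P^1$ into $\{\delta=0\}$. It is given by three binary quartics without common zero, so the degree of the image times the degree of $\varphi$ onto the image is $4$. The point $(0:1:0)$ has the single preimage $t=\infty$, where $\varphi=(2t'+t'^4:1+2t'^3:t'^2)$ in the parameter $t'=1/t$ is an immersion. A map of degree $e$ onto the normalization of the image would have ramification index $e$ at such a point, so $e=1$. The image is an irreducible quartic, it equals $\{\tilde f=0\}$, and every quartic form that vanishes on it is a multiple of $\tilde f$.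

\emph{Step 4: $\dim\ker\Lambda_H\le3$.} By \eqref{eq:cov} the conditions $G(p)=0$, $v\cdot\nabla G(p)=0$ do not depend on the chart, so we view $G$ as a quartic form in the nine monomials of $\tilde f$. Let $\mathcal W$ be the complexification of $\ker\Lambda_H$. For $G\in\mathcal W$ let $g(t)=G(2t^3+1,\,t^4+2t,\,t^2)$, a polynomial of degree at most $16$. We find $15$ zeros of $g$.

Let $t_0^3=1$. Then $z(t_0)=3t_0$ is a cusp $p$, the derivatives $z'=2-2t^{-3}$ and $w'=2t-2t^{-2}$ vanish at $t_0$, and $\mathbf a=(z'',w'')=(6t_0^{-4},6)\ne0$. So $\varphi(t_0+h)=p+\frac12h^2\mathbf a+O(h^3)$ in the chart $s=1$. The term of order $h^4$ in $\delta\circ\varphi\equiv0$ is $\frac18\operatorname{Hess}\delta(\mathbf a,\mathbf a)$. The Hessian form is a multiple of the square of a linear form, so $\mathbf a$ spans its kernel. Hence $G\circ\varphi=G(p)+\frac12h^2\,dG(\mathbf a)+O(h^3)=O(h^3)$, and $g$ has order at least $3$ at each of $1,\omega,\bar\omega$.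

At $t=\varepsilon$ we have $z=\zeta_1$, $w=\bar\zeta_1$, so $\varphi(\varepsilon)$ is the point $(X:Y:Z)=(1:0:0)$. In the chart $X=1$ we have $\tilde f=Y\cdot(4+\cdots)+Z^2(1+4Z)$, where the dots vanish at the origin. Since $\tilde f\circ\varphi\equiv0$ and $Z\circ\varphi$ has order at least $1$ at $\varepsilon$, the function $Y\circ\varphi$ has order at least $2$. Each of the nine monomials is divisible by $Y$ or by $Z^2$, so $g$ has order at least $2$ at $\varepsilon$. Since $z(\bar\omega t)=\bar\omega z(t)$, $w(\bar\omega t)=\omega w(t)$, and $\tilde f$ and its set of monomials are cyclically invariant, the same holds at $\bar\omega\varepsilon$ and $\omega\varepsilon$.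

So $g$ is divisible by a fixed polynomial of degree $3\cdot3+3\cdot2=15$ and varies in a space of dimension $2$. The kernel of $G\mapsto g$ is spanned by $\tilde f$ by Step 3. Hence $\dim\mathcal W\le3$.

\emph{Step 5: the kernel.} Write $f=f_H=\sum a_\alpha\mathbf x^\alpha$. The three-dimensional space of all
\[
\lambda f+\mu_1xf_x+\mu_2yf_y=\sum_\alpha(\lambda+\langle\mu,\alpha\rangle)\,a_\alpha\mathbf x^\alpha
\]
lies in $\ker\Lambda_H$: at a cusp $f$, $f_x$, $f_y$ vanish, and $v\cdot\nabla(xf_x)=v_1f_x+x\,v\cdot\nabla f_x=0$ because $v$ is in the kernel of the Hessian matrix; exchanging $x$ and $y$ gives $v\cdot\nabla(yf_y)=0$. By Step 4 this space is all of $\ker\Lambda_H$. If one of its elements has zero coefficients at three vertices, the affine function $\lambda+\langle\mu,\alpha\rangle$ vanishes at three noncollinear points and is zero. So $\Lambda_H$ is injective on the space in (b), which has dimension $9-3=6=2\kappa$.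
\end{proof}

\begin{remark}
The kite also comes from the deltoid: $zw\cdot f_K(z^2/w,\,w^2/z)=\delta|_{s=1}$.
\end{remark}

\begin{definition}\label{def:good}
A \emph{good tile} is the image $Q'=\psi(Q)$ of $Q\in\{K,H\}$ under a unimodular map $\psi$; we call it a kite or a hexagon, put $\kappa(Q')=\kappa(Q)$, and carry over the names $P,R,R',S,O$ and ``special''. With $f_Q=\sum a_\alpha\mathbf x^\alpha$, a \emph{model polynomial} of $Q'$ is any polynomial $\lambda\sum a_\alpha\rho^\alpha\mathbf x^{\psi(\alpha)}$ with $\lambda\in\mathbb R^*$, $\rho\in(\mathbb R^*)^2$.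
\end{definition}

Proposition~\ref{prop:tiles} holds for every good tile and every model polynomial. Indeed, let $\psi(\alpha)=\psi_0\alpha+b$. The map $m(\mathbf x)=(\rho_1\mathbf x^{\psi_0(1,0)},\rho_2\mathbf x^{\psi_0(0,1)})$ is an analytic automorphism of $(\mathbb R^*)^2$, because $\psi_0$ is invertible over $\mathbb Z$. The operation $G\mapsto\lambda\mathbf x^b\,(G\circ m)$ sends $\mathbf x^\alpha$ to a nonzero multiple of $\mathbf x^{\psi(\alpha)}$ and $f_Q$ to the model polynomial, and \eqref{eq:cov} applies.

To recognize kites we use the following test. A quadrilateral with vertices $P,R,R',S$ is a kite as soon as there is a lattice point $O$ such that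
\begin{equation}\label{eq:kitetest}
(R-O,\,R'-O)\text{ is a basis of }\mathbb Z^2,\qquad P-O=(R-O)+(R'-O),\qquad S-O=-(P-O);
\end{equation}
the unimodular map sends $(0,0),(1,0),(0,1)$ to $O,R,R'$.

\section{Gluing}\label{sec:glue}

\subsection*{Two kites}
Let $K'$ be the mirror image of $K$ under $(a,b)\mapsto(2-a,b)$. It shares the edge from $(1,0)$ to $(1,1)$ with $K$, and it has the model polynomial
\[
f_{K'}=x^2f_K(1/x,y)=xy-4x-4x^2y+18x^2-27x^3y^{-1},
\]
with a cusp at $(\frac13,3)$. The coefficients of $f_K$ and $f_{K'}$ agree at the two common vertices. Weight the monomial $x^ay^b$ with $t^{\max(0,a-1)}$: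
\[
f_t=xy-4x-4y+18-27x^{-1}y^{-1}+t\,(18x^2-4x^2y)-27t^2x^3y^{-1}.
\]
As $t\to0$ we have $f_t\to f_K$, while in the rescaled variable $x=u/t$
\[
t\,f_t(u/t,y)=f_{K'}(u,y)+t\,(18-4y)-27t^2u^{-1}y^{-1}\ \to\ f_{K'}(u,y).
\]
So $f_t$ almost has cusps at $(3,3)$ and at $(\frac1{3t},3)$. The error terms would destroy them, and we compensate by adding $c_1+c_2x^{-1}y^{-1}+c_3\,tx^2+c_4\,t^2x^3y^{-1}$. At $t=0$ the first chart sees only $c_1,c_2$, with the invertible linearization $\Lambda_K(1)=(1,0)$, $\Lambda_K(x^{-1}y^{-1})=(\frac19,-\frac2{27})$, and the second chart sees only $c_3,c_4$, with the mirror image of this linearization. Four equations in four unknowns with invertible Jacobian have a solution $c(t)\to0$, and the corrected polynomial has both cusps.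

For many tiles three difficulties appear. The weights must come from a function that is convex in a suitable sense; this is (G2) below. A coefficient at a vertex, once used to correct one tile, enters the equations of the other tiles at that vertex, so the system is only triangular, and it needs an order in which each tile still has enough unused coefficients; this is (G3). Finally the model polynomials must agree at common vertices. Absolute values can be adjusted at three vertices, again by (G3), but over $\mathbb R$ the signs are constrained; this is (G4).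

\subsection*{The gluing lemma}
Let $\operatorname{vert}(Q)$ be the set of vertices of $Q$. A function $\sigma$ with values $\pm1$ is \emph{admissible} for a kite if $\sigma(P)=-\sigma(S)$. It is admissible for a hexagon if it takes the same value at the three special vertices and the product of this value with the values at the three other vertices is $+1$.

\begin{lemma}\label{lem:glue}
Let $Q_1,\dots,Q_n$ be distinct good tiles and $\mathcal A=\bigcup_iQ_i\cap\mathbb Z^2$. Assume:
\begin{enumerate}
\item[(G1)] a lattice point in $Q_i\cap Q_j$, $i\ne j$, is a vertex of both tiles;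
\item[(G2)] there are $\nu\colon\mathcal A\to\mathbb R$ and affine functions $\ell_i$ with $\nu=\ell_i$ on $Q_i\cap\mathbb Z^2$ and $\nu>\ell_i$ on $\mathcal A\setminus Q_i$;
\item[(G3)] $\bigl|\operatorname{vert}(Q_i)\cap\bigcup_{j<i}\operatorname{vert}(Q_j)\bigr|\le3$ for all $i$;
\item[(G4)] there is $\sigma\colon\bigcup_i\operatorname{vert}(Q_i)\to\{\pm1\}$ that is admissible for every $Q_i$.
\end{enumerate}
Then there is a real Laurent polynomial supported on $\mathcal A$ with at least $\sum_i\kappa(Q_i)$ real cusps in $(\mathbb R^*)^2$.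
\end{lemma}

\begin{proof}
Write $\kappa_i=\kappa(Q_i)$. Call a lattice point of $Q_i$ \emph{old} if it lies in some $Q_j$ with $j<i$. By (G1) and (G3) the old points of $Q_i$ are at most three vertices.

\emph{Step 1: compatible model polynomials.} We choose $c^0=(c^0_\alpha)_{\alpha\in\mathcal A}$ such that each $F_i=\sum_{\alpha\in Q_i}c^0_\alpha\mathbf x^\alpha$ is a model polynomial of $Q_i$ and $c^0_\alpha$ has sign $\sigma(\alpha)$ at every vertex.

For $\lambda,\rho_1,\rho_2\in\{\pm1\}$ the functions $\alpha\mapsto\lambda\rho^\alpha$ are the $8$ functions $\mathbb Z^2/2\mathbb Z^2\to\{\pm1\}$ whose four values have product $+1$: each has this product, they are distinct, and there are $8$ functions with product $+1$. Such a function can be prescribed freely on three classes. For a kite, $P,R,R'$ lie in three different classes, so the signs there can be made equal to $\sigma$. Since $S\equiv P$ modulo $2$ and the coefficients $1$ and $-27$ of $f_K$ at $P$ and $S$ have opposite signs, the sign at $S$ is then $-\sigma(P)=\sigma(S)$. For a hexagon all coefficients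 of $f_H$ are positive, and admissibility says exactly that $\sigma$ is a function on the four classes with product $+1$. So every tile has a model polynomial with vertex signs $\sigma$. Multiplying $\lambda,\rho_1,\rho_2$ by positive numbers keeps the signs and adds an arbitrary affine function of $\alpha$ to the logarithms of the absolute values of the coefficients. So the absolute values can be prescribed at any three vertices, which are affinely independent. Now treat $Q_1,Q_2,\dots$ in order, matching the coefficients at the old vertices.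

\emph{Step 2: the family and its charts.} For $c\in\mathbb R^{\mathcal A}$ and $t>0$ let $f_{c,t}=\sum_\alpha c_\alpha t^{\nu(\alpha)}\mathbf x^\alpha$. Write $\ell_i(\alpha)=\langle g_i,\alpha\rangle+h_i$ and substitute $\mathbf x=t^{-g_i}\mathbf u:=(t^{-g_{i,1}}u_1,t^{-g_{i,2}}u_2)$:
\[
f^{(i)}_{c,t}(\mathbf u):=t^{-h_i}f_{c,t}(t^{-g_i}\mathbf u)=\sum_{\alpha\in Q_i}c_\alpha\mathbf u^\alpha+\sum_{\alpha\notin Q_i}c_\alpha\,t^{\nu(\alpha)-\ell_i(\alpha)}\mathbf u^\alpha .
\]
The coefficients are linear in $c$. By (G2) the exponents of $t$ are positive, so the coefficients extend continuously to $t=0$, and $f^{(i)}_{c^0,0}=F_i$.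

\emph{Step 3: two equations for a cusp.} Let $F$ be supported on $\mathcal A$ with a cusp at $p\in(\mathbb R^*)^2$, and take linear coordinates $(\xi,\eta)$ with direction $v=\partial_\xi$. By Lemma~\ref{lem:criterion}, $F_{\xi\xi}=F_{\xi\eta}=0$ and $F_{\eta\eta}\ne0\ne F_{\xi\xi\xi}$ at $p$. Of the four equations for a cusp we use two to locate a candidate point. The system $G_\eta=0$, $G_{\xi\xi}G_{\eta\eta}-G_{\xi\eta}^2=0$ has, at $G=F$ and the point $p$, the Jacobian matrix
\[
\begin{pmatrix}0&F_{\eta\eta}\\ F_{\xi\xi\xi}F_{\eta\eta}&*\end{pmatrix}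
\]
with respect to $(\xi,\eta)$, which is invertible. So for $G$ supported on $\mathcal A$ and close to $F$ the system has a unique solution $\pi(G)$ near $p$, analytic in $G$. Put $\Psi(G)=\bigl(G(\pi(G)),G_\xi(\pi(G))\bigr)$. If $\Psi(G)=0$, then at $\pi(G)$ we have $G=0$ and $\nabla G=0$, the Hessian matrix is singular with $G_{\eta\eta}\ne0$, so it has rank $1$ and kernel close to $v$, and the third derivative along the kernel is close to $F_{\xi\xi\xi}(p)\neq0$. So $G$ has a real cusp at $\pi(G)$. By the chain rule, and because $\nabla F(p)=0$ and $\nabla F_\xi(p)=0$, the motion of $\pi(G)$ does not contribute to the derivative: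
\begin{equation}\label{eq:dpsi}
D\Psi(F)[\dot G]=\bigl(\dot G(p),\ v\cdot\nabla\dot G(p)\bigr).
\end{equation}

\emph{Step 4: solving all equations.} Let $\Phi_i(c,t)\in\mathbb R^{2\kappa_i}$ collect the values $\Psi(f^{(i)}_{c,t})$ for the $\kappa_i$ cusps of $F_i$, and let $\Phi=(\Phi_1,\dots,\Phi_n)$. It is defined for $c$ near $c^0$ and small $t\ge0$; by Step 2 both $\Phi$ and $D_c\Phi$ are continuous in $(c,t)$. We have $\Phi(c^0,0)=0$, and by \eqref{eq:dpsi}
\[
D_c\Phi_i(c^0,0)[\dot c]=\Lambda_i\Bigl(\sum_{\alpha\in Q_i}\dot c_\alpha\mathbf u^\alpha\Bigr),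
\]
where $\Lambda_i$ is the map of Proposition~\ref{prop:tiles} for $F_i$. Choose three vertices of $Q_i$ that include the old ones, and let $\mathcal E_i\subset\mathbb R^{\mathcal A}$ be the coordinate subspace of the other $2\kappa_i$ lattice points of $Q_i$. These points lie in no $Q_j$ with $j<i$. So the sum $\mathcal E=\bigoplus\mathcal E_i$ is direct, $D_c\Phi_j(c^0,0)$ vanishes on $\mathcal E_i$ for $j<i$, and $D_c\Phi_i(c^0,0)$ maps $\mathcal E_i$ isomorphically onto $\mathbb R^{2\kappa_i}$ by Proposition~\ref{prop:tiles}(b). Hence $J=D_c\Phi(c^0,0)|_{\mathcal E}$ is block triangular with invertible diagonal blocks, so it is invertible.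

Since $\Phi$ need not be differentiable in $t$ at $0$, we use the contraction principle directly. Let $\Theta_t(e)=e-J^{-1}\Phi(c^0+e,t)$ for $e\in\mathcal E$. Choose $\epsilon,t_0>0$ such that $\|D\Theta_t(e)\|\le\frac12$ and $|\Theta_t(0)|\le\frac\epsilon2$ for $|e|\le\epsilon$, $0\le t\le t_0$. Then $\Theta_t$ is a contraction of the closed ball of radius $\epsilon$, and its fixed point satisfies $|e(t)|\le2|\Theta_t(0)|\to0$ as $t\to0$. With $c(t)=c^0+e(t)$ we have $\Phi(c(t),t)=0$. So for small $t>0$ the polynomial $f_{c(t),t}$ has a real cusp at a point $t^{-g_i}\mathbf u$ with $\mathbf u$ close to $p$, for every $i$ and every cusp $p$ of $F_i$.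

\emph{Step 5: the cusps are distinct.} For one tile this holds because the cusps of $F_i$ are distinct. Let $i\ne j$. Some vertex $\alpha$ of $Q_i$ is not in $Q_j$: otherwise $Q_i\subset Q_j$, and an interior lattice point of $Q_i$ would contradict (G1). By (G2), $\ell_i(\alpha)=\nu(\alpha)>\ell_j(\alpha)$. Exchanging $i$ and $j$ gives a point where $\ell_i<\ell_j$. So $\ell_i-\ell_j$ is not constant, and $g_i\ne g_j$. An equality $t^{-g_i}\mathbf u=t^{-g_j}\mathbf u'$ means $\mathbf u'=t^{g_j-g_i}\mathbf u$, which is impossible for small $t$ when $\mathbf u,\mathbf u'$ stay in a compact subset of $(\mathbb R^*)^2$.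
\end{proof}

\begin{remark}\label{rem:bound}
Step 4 shows that $2\sum\kappa_i=\dim\mathcal E\le|\mathcal A|$. In a triangle of size $d$ the lemma therefore gives at most $(d+1)(d+2)/4$ cusps. It cannot improve the leading term $d^2/4$, and only the linear term is at stake.
\end{remark}

\section{A strip of hexagons and kites}\label{sec:strip}

Call $\sum\kappa-\frac12\operatorname{area}$ the \emph{excess} of a region with tiles in it. A kite has excess $0$, a hexagon $+\frac12$, and a lattice triangle of area $\frac12$ that is left empty has excess $-\frac14$. By Remark~\ref{rem:bound} a large region cannot be filled with hexagons at density $\frac35$, since it has about one lattice point per unit of area. The surplus of lattice points sits at the boundary: a strip of integer height $\mathsf h$ has $\mathsf h+1$ lattice points but area $\mathsf h$ per unit of length, so its excess is at most $\frac12$ per unit of length. The strip below attains this bound: it has $36$ cusps on $3\cdot24=72$ lattice points and area $69$ per period of length $3$.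

\begin{proposition}\label{prop:strip}
Let $\mathbb S=\{0\le y\le23\}$. There are a tiling of $\mathbb S$ by convex lattice polygons, the cells, some of which are good tiles, and a function $N\colon\mathbb S\to\mathbb R$ such that:
\begin{enumerate}
\item[(S1)] $N$ agrees on each cell $Q$ with an affine function $N_Q$, and $N>N_Q$ on $\mathbb S\setminus Q$;
\item[(S2)] $N(x,23)-\frac{x^2}6$ is an affine function of $x\in\mathbb Z$;
\item[(S3)] the good tiles can be totally ordered so that each has at most three vertices in earlier good tiles;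
\item[(S4)] there is a sign function on the vertices that is admissible for all good tiles;
\item[(S5)] the good tiles split into finite families $\mathcal S_i$, $i\in\mathbb Z$, such that $\mathcal S_i$ has $\sum\kappa=36$ and lies in $3i\le x\le3i+12$.
\end{enumerate}
\end{proposition}

The proof occupies the rest of this section. We describe the lower half $\mathcal L$ of the tiling and obtain the upper half by a glide reflection, so that the strip ends in a straight line along which $N$ is a quadratic function; (S2) is what allows other tiles to be attached there.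

\subsection*{The cells}
For $i\in\mathbb Z$ and $n=0,1,2$ let $o=o(i,n)=(3i+n,5n)$ and
\[
a_0=o,\quad a_1=o+(1,0),\quad a_2=o+(2,0),\quad e=o+(0,1),\quad f=o+(2,2),
\]
and for $n=0,1$ also $g=o+(2,4)$, $h=o+(4,4)$, all with arguments $(i,n)$. These points are pairwise distinct: they lie at the heights $5n$, $5n+1$, $5n+2$, $5n+4$, and different letters at the same height have different abscissae modulo $3$. Note that $o(i+1,n)=o+(3,0)$, $o(i,n+1)=o+(1,5)$, $o(i+1,n+1)=o+(4,5)$.

The good tiles of $\mathcal L$ are $A,B,C,D\,(i,n)$ for $n=0,1$ (\emph{layer} $n$) and $E(i),F(i)$ (the \emph{top row}, $n=2$). We list their vertices in cyclic order, by name and in coordinates relative to $o(i,n)$; the argument $(i,n)$ is omitted, and $^+$, $'$ raise $i$, $n$ by one.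
\[
\begin{array}{c|l|l}
A&a_0,\ a_1,\ f,\ a_2',\ g,\ e&(0,0),(1,0),(2,2),(3,5),(2,4),(0,1)\\
B&a_1,\ a_2,\ e^+,\ h,\ a_0'^+,\ f&(1,0),(2,0),(3,1),(4,4),(4,5),(2,2)\\
C&f,\ a_0'^+,\ e'^+,\ a_2'&(2,2),(4,5),(4,6),(3,5)\\
D&e^+,\ g^+,\ a_1'^+,\ h&(3,1),(5,4),(5,5),(4,4)\\
E&a_0,\ a_1,\ f,\ e&(0,0),(1,0),(2,2),(0,1)\\
F&a_1,\ a_2,\ e^+,\ f&(1,0),(2,0),(3,1),(2,2)
\end{array}
\]
The unimodular map $(a,b)\mapsto(b,2-a+b)$ sends the vertices of $H$, in the order of Section~\ref{sec:tiles}, to $(0,1),(0,0),(1,0),(2,2),(3,5),(2,4)$. So $A$ is a hexagon with special vertices $a_0,f,g$. The unimodular map $(x,y)\mapsto(2-x+y,y)$ sends the vertices of $A$ to $(2,0),(1,0),(2,2),(4,5),(4,4),(3,1)$. So $B$ is a hexagon with special vertices $a_2,f,h$. The others are kites by \eqref{eq:kitetest}: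
\[
\begin{array}{c|c|c|c|c}
&O&R-O,\ R'-O&P&S\\\hline
C&(3,4)&(1,1),\ (0,1)&(4,6)=e'^+&(2,2)=f\\
D&(4,3)&(1,1),\ (0,1)&(5,5)=a_1'^+&(3,1)=e^+\\
E&(1,1)&(0,-1),\ (-1,0)&(0,0)=a_0&(2,2)=f\\
F&(2,1)&(-1,-1),\ (1,0)&(2,0)=a_2&(2,2)=f
\end{array}
\]
The remaining cells of $\mathcal L$ are triangles of area $\frac12$: $U(i,n)$ with vertices $(4,4),(4,5),(5,5)$ and $V(i,n)$ with vertices $(5,4),(5,5),(6,5)$ in both layers, and $W(i)$ with vertices $(2,0),(3,0),(3,1)$ in layer $0$ only. See Figure~\ref{fig:strip}. One period of $\mathcal L$ has four hexagons and five triangles, hence excess $2-\frac54=\frac34$. Each layer contributes $\frac12$ and $W$ costs $\frac14$, so two layers are exactly what is needed for the bound $\frac32$ per period of the whole strip.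

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.85,yscale=0.7]
\foreach \i in {0,3,6}{
 \foreach \n in {0,1}{
  \begin{scope}[shift={(\i+\n,5*\n)}]
   \draw[fill=gray!25] (0,0)--(1,0)--(2,2)--(3,5)--(2,4)--(0,1)--cycle;
   \draw[fill=gray!25] (1,0)--(2,0)--(3,1)--(4,4)--(4,5)--(2,2)--cycle;
   \draw (2,2)--(4,5)--(4,6)--(3,5)--cycle (3,1)--(5,4)--(5,5)--(4,4)--cycle;
   \draw[fill=gray!75] (4,4)--(4,5)--(5,5)--cycle (5,4)--(5,5)--(6,5)--cycle;
  \end{scope}}
 \draw[fill=gray!75] (\i+2,0)--(\i+3,0)--(\i+3,1)--cycle;
 \draw (\i+2,10)--(\i+3,10)--(\i+4,12)--(\i+2,11)--cycle (\i+3,10)--(\i+4,10)--(\i+5,11);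
 \draw[very thick] (\i+2,11)--(\i+4,12)--(\i+5,11);}
\foreach \p in {(2,5),(5,5),(8,5),(11,5),(1,6),(4,6),(7,6),(10,6),(2,11),(5,11),(8,11),(11,11),(4,12),(7,12),(10,12)}
 \draw[fill=white] \p circle (3pt);
\foreach \p/\l in {(4,1.5)/A,(5.5,1.5)/B,(6.45,4.75)/C,(7.5,3.85)/D,(5,6.5)/A,(6.5,6.5)/B,(7.45,9.75)/C,(8.5,8.85)/D,(5.7,10.7)/E,(7,10.9)/F}
 \node at \p {\footnotesize$\l$};
\foreach \p/\l in {(7.28,4.7)/U,(8.28,4.7)/V,(5.72,0.3)/W}
 \node[white] at \p {\scriptsize$\l$};
\foreach \p/\l in {(0,-0.35)/a_0,(1,-0.35)/a_1,(2,-0.35)/a_2,(-0.3,1)/e,(1.65,2.1)/f,(1.7,4.15)/g,(3.75,3.85)/h}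
 \node at \p {\scriptsize$\l$};
\end{tikzpicture}
\caption{Three periods ($i=0,1,2$) of the lower half $\mathcal L$ of the strip, $0\le y\le12$. Hexagons $A,B$ are light gray, kites $C,D,E,F$ white, and the empty triangles $U,V,W$ dark. The cells with $i=1$ and the points with $(i,n)=(0,0)$ are labeled. The thick line is the zigzag $\mathcal Z$. Circles mark the vertices with sign $-1$.}
\label{fig:strip}
\end{figure}

Let $\tau(x,y)=(x-y+10,\,23-y)$. It is unimodular, preserves $\mathbb S$, and commutes with the translation by $(3,0)$. Write $\hat Q=\tau(Q)$ and $\hat v=\tau(v)$. From $e(i,2)=(3i+2,11)$ and $f(i,2)=(3i+4,12)$ we get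
\begin{equation}\label{eq:hat}
\hat e(i,2)=(3i+1,12)=f(i-1,2),\qquad\hat f(i,2)=(3i+2,11)=e(i,2).
\end{equation}
So $\tau$ preserves the zigzag $\mathcal Z$ with consecutive vertices $\dots,e(i,2),f(i,2),e(i+1,2),\dots$, and it exchanges the two sides of $\mathcal Z$ in $\mathbb S$ because it exchanges $y=0$ and $y=23$. All other vertices $v$ of $\mathcal L$ have $y\le10$, so $\hat v$ has $y\ge13$; only the vertices on $\mathcal Z$ are common to $\mathcal L$ and $\hat{\mathcal L}=\tau(\mathcal L)$.

\emph{The cells of $\mathcal L$ tile the part of $\mathbb S$ below $\mathcal Z$.} Cut this part into open horizontal slices that contain no vertex. In a slice every cell is bounded by a left and a right edge. Write $[ab|cd]$ for the edge from $(a,b)$ to $(c,d)$ in local coordinates $(X,Y)$. For each slice of a layer we list the edges of one period from left to right, with the cell that lies between consecutive edges; the last cell is bounded on the right by the first edge shifted by $(3,0)$. Below each list are the abscissae of the edges at the bottom and at the top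 of the slice, with those of the shifted edge in parentheses.
\[
\begin{array}{l|l}
0<Y<1&[00|01]\ A\ [10|22]\ B\ [20|31]\ \square\\
&0,\,1,\,2,\,(3);\qquad0,\,\frac32,\,3,\,(3)\\[2pt]\hline
1<Y<2&[01|24]\ A\ [10|22]\ B\ [31|44]\ D\\
&0,\,\frac32,\,3,\,(3);\qquad\frac23,\,2,\,\frac{10}3,\,(\frac{11}3)\\[2pt]\hline
2<Y<4&[01|24]\ A\ [22|35]\ C\ [22|45]\ B\ [31|44]\ D\\
&\frac23,\,2,\,2,\,\frac{10}3,\,(\frac{11}3);\qquad2,\,\frac83,\,\frac{10}3,\,4,\,(5)\\[2pt]\hline
4<Y<5&[24|35]\ A\ [22|35]\ C\ [22|45]\ B\ [44|45]\ U\ [44|55]\ D\ [54|55]\ V\\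
&2,\,\frac83,\,\frac{10}3,\,4,\,4,\,5,\,(5);\qquad3,\,3,\,4,\,4,\,5,\,5,\,(6)
\end{array}
\]
The slot $\square$ is the triangle $(2,0),(3,0),(3,1)$. It is $W(i)$ in layer $0$, and in layer $1$ it is the top part $(3,5),(4,5),(4,6)$ of $C(i,0)$. In the top row, the slice $0<Y<1$ is the first list with $E,F$ in place of $A,B$ and with $\square$ the top part of $C(i,1)$; the slice $1<Y<2$ below $\mathcal Z$ is $[01|22]\ E\ [10|22]\ F\ [31|22]$, with abscissae $0,\frac32,3$ and $2,2,2$, and its outer edges are the edges of $\mathcal Z$. In every list the abscissae increase weakly at both ends, so the cells fill each slice without overlap. Applying $\tau$, the cells of $\mathcal L$ and $\hat{\mathcal L}$ tile $\mathbb S$. The tiling is edge to edge, since two primitive segments that overlap in a segment coincide.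

\subsection*{The function $N$ inside a layer}
We say that $N$ is \emph{strictly convex across} the common edge of two cells $Q,Q'$ if $N_{Q'}-N_Q$ vanishes on the edge and is positive at a vertex of $Q'$ off the edge; the condition is symmetric in $Q,Q'$. The differences are multiples of the equations of the edges, and they must add up to zero around each interior vertex. At $f=(2,2)$, for instance, the relation $\alpha(2X-Y-2)=\beta(3X-Y-4)+\gamma(3X-2Y-2)$ between the three edges forces $\beta=\gamma$ and $\alpha=3\beta$. The formulas below depend on two parameters $s_n,w_n$ per layer. Put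
\[
(s_0,w_0)=\bigl(\tfrac1{18},\tfrac19\bigr),\qquad(s_1,w_1)=\bigl(\tfrac1{27},\tfrac7{54}\bigr),\qquad\theta_n=\tfrac12-w_n ,
\]
so that $\theta_0=\frac7{18}$, $\theta_1=\frac{20}{54}$ and
\begin{equation}\label{eq:par}
s_n+w_n=\tfrac16,\qquad\theta_n-2w_n=3s_n,\qquad2s_0=w_0,\qquad3s_1=w_0,\qquad3w_1=\theta_0 .
\end{equation}
The first relation normalizes the growth of the slope per period, the second follows from it, the third will give (S2), and the last two are imposed by the passage from layer $0$ to layer $1$.

Fix a layer $n$, drop the index $n$, and use $X=x-n$, $Y=y-5n$, $X_i=X-3i$. We write $A_i$ for the affine function $N_{A(i,n)}$ on the plane, and in the same way for the other cells. Given $A_0$, define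
\begin{equation}\label{eq:layer}
\begin{aligned}
B_i&=A_i+3s(2X_i-Y-2),&C_i&=A_i+s(3X_i-Y-4),\\
D_i&=B_i+w(3X_i-Y-8),&U_i&=B_i+2w(X_i-4),\\
A_{i+1}&=D_i+w(3X_i-2Y-7),&V_i&=D_i+w(X_i-5),
\end{aligned}
\end{equation}
and in layer $0$ also $W_i=B_i+3w(X_i-Y-2)$. This determines all functions of the layer for all $i\in\mathbb Z$. Adding up, and using $s+w=\frac16$,
\begin{equation}\label{eq:step}
A_{i+1}-B_i=3w(2X_i-Y-5),\qquad A_{i+1}-A_i=X_i-\tfrac Y2-6s-15w .
\end{equation}
The following table gives, for $i=0$, the difference (right cell minus left cell) across each edge inside the layer and its value at a vertex of the right cell. Seven rows are definitions; the rows $C|B_0$, $U|D$, $V|A_1$, $W|A_1$ are the differences $(B-A)-(C-A)$, $(D-B)-(U-B)$, $(A_1-D)-(V-D)$, $(A_1-B)-(W-B)$. Each difference vanishes at the two endpoints of its edge.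
\[
\begin{array}{l|l|l|l}
\text{cells}&\text{edge}&\text{difference}&\text{value}\\\hline
A\,|\,B&[10|22]&3s(2X-Y-2)&6s\text{ at }(2,0)\\
A\,|\,C&[22|35]&s(3X-Y-4)&3s\text{ at }(4,5)\\
C\,|\,B_0&[22|45]&s(3X-2Y-2)&4s\text{ at }(2,0)\\
B\,|\,D&[31|44]&w(3X-Y-8)&3w\text{ at }(5,4)\\
B\,|\,U&[44|45]&2w(X-4)&2w\text{ at }(5,5)\\
U\,|\,D&[44|55]&w(X-Y)&w\text{ at }(5,4)\\
D\,|\,V&[54|55]&w(X-5)&w\text{ at }(6,5)\\
V\,|\,A_1&[54|65]&2w(X-Y-1)&4w\text{ at }(3,0)\\
D\,|\,A_1&[31|54]&w(3X-2Y-7)&2w\text{ at }(3,0)\\
B\,|\,W&[20|31]&3w(X-Y-2)&3w\text{ at }(3,0)\\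
W\,|\,A_1&[30|31]&3w(X-3)&3w\text{ at }(4,0)
\end{array}
\]
For other $i$ replace $X$ by $X_i$.

\subsection*{From one layer to the next}
Keep the coordinates and parameters of layer $n$. Let $A'_i,B'_i$ be the functions on $A(i,1),B(i,1)$ if $n=0$, and on $E(i),F(i)$ if $n=1$. The kite $C_i$ reaches into the next row, where it touches $A'_{i+1}$ along $[45|46]$ and $B'_i$ along $[35|46]$. Define
\begin{equation}\label{eq:next}
A'_{i+1}=C_i+\theta(X_i-4),\qquad B'_i=C_i-\theta(X_i-Y+2).
\end{equation}
Then $A'_{i+1}-C_i$ vanishes on $[45|46]$ and equals $\theta$ at the vertex $(5,5)$ of $A'_{i+1}$, and $C_i-B'_i$ vanishes on $[35|46]$ and equals $\theta$ at the vertex $(4,5)$ of $C_i$. Since $X_{i-1}=X_i+3$, \eqref{eq:step} gives $C_i-C_{i-1}=(X_i+3-\frac Y2-6s-15w)-9s=\frac12(2X_i-Y+1)$. Hence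
\[
B'_i-A'_i=(\tfrac12-\theta)(2X_i-Y+1)=w(2X_i-Y+1),\qquad A'_{i+1}-B'_i=\theta(2X_i-Y-2).
\]
In the coordinates $X'=X-1$, $Y'=Y-5$ of the next row this reads
\begin{equation}\label{eq:next2}
B'_i-A'_i=w(2X'_i-Y'-2),\qquad A'_{i+1}-B'_i=\theta(2X'_i-Y'-5).
\end{equation}
For $n=0$ we have $w_0=3s_1$ and $\theta_0=3w_1$, so \eqref{eq:next2} is the recursion that \eqref{eq:layer} and \eqref{eq:step} prescribe for $A_i,B_i$ in layer $1$; thus \eqref{eq:next} for all $i$ is consistent with \eqref{eq:layer} in layer $1$. For $n=1$ the first formula shows strict convexity across the edge $[10|22]$ between $E(i)$ and $F(i)$, with value $2w_1$ at the vertex $(2,0)$ of $F(i)$.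

Two horizontal edges remain: $[45|55]$ between $U_i$ and $A'_{i+1}$, and $[55|65]$ between $V_i$ and $B'_{i+1}$. Using $C_i=B_i-s(3X_i-2Y-2)$ and $\theta-2w=3s$,
\[
A'_{i+1}-U_i=-s(3X_i-2Y-2)+(\theta-2w)(X_i-4)=2s(Y-5).
\]
Further $B'_{i+1}-A'_{i+1}=w(2X_i-Y-5)$ and $V_i-U_i=w(X_i-Y)+w(X_i-5)=w(2X_i-Y-5)$, so $B'_{i+1}-V_i=A'_{i+1}-U_i=2s(Y-5)$. Both differences vanish on $Y=5$ and are positive above. Starting from any affine function $A_0$ in layer $0$, we have defined $N$ on all cells of $\mathcal L$, and comparison with the slice lists shows that every edge strictly between $y=0$ and $\mathcal Z$ has been treated.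

We record how $N$ behaves under the period. In layer $0$, \eqref{eq:step} shows that the $X$-slope of $A_i$ is $\sigma_0+i$, with $\sigma_0$ the slope of $A_0$. So for $z=(X,Y)$
\[
A_{i+1}(z+(3,0))-A_i(z)=3(\sigma_0+i)+(X_i+3)-\tfrac Y2-6s-15w
\]
is an affine function $M(z)$ independent of $i$, because $X_i=X-3i$. All differences in \eqref{eq:layer} and \eqref{eq:next} depend only on $X_i$ and $Y$. Hence
\begin{equation}\label{eq:period}
Q_{i+1}(z+(3,0))-Q_i(z)=M(z)\quad\text{for every type }Q\text{ of cell of }\mathcal L\text{ and every }i .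
\end{equation}

\subsection*{The upper half}
Use $X=x-2$, $Y=y-10$, and put $w=w_1$, $\theta=\theta_1$, $\mu=\theta-w=\frac{13}{54}$. It is essential that $\mu>0$. Subtracting one affine function from $N$, we assume $E_0=0$. By \eqref{eq:next2} and $w+\theta=\frac12$,
\[
F_0=w(2X-Y-2),\qquad E_1=X-\tfrac Y2-2w-5\theta,\qquad F_{-1}=-\theta(2X-Y+1),
\]
and $M=E_1(X+3,Y)-E_0=X+3-\frac Y2-2w-5\theta$. In these coordinates $\tau(X,Y)=(X-Y,3-Y)$ and $\tau^{-1}(X,Y)=(X+3-Y,3-Y)$. For a cell $Q$ of $\mathcal L$ define
\[
N_{\hat Q}=N_Q\circ\tau^{-1}+\Xi,\qquad\Xi=\mu(2Y-X-2)-w(2X-Y+1).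
\]
Differences across edges inside $\hat{\mathcal L}$ are differences inside $\mathcal L$ composed with $\tau^{-1}$, so strict convexity holds there. The function $\Xi$ is chosen to fit along $\mathcal Z$. The kite $\hat F(0)$ has vertices $(1,3),(2,3),(2,2),(0,1)$ and meets $E(0)$ along the edge from $(0,1)$ to $(2,2)$. The kite $\hat E(0)$ has vertices $(0,3),(1,3),(0,1),(-1,2)$ and meets $F(-1)$ along the edge from $(-1,2)$ to $(0,1)$. Since $F_0\circ\tau^{-1}=w(2X-Y+1)$ and $\hat E_0=\Xi$,
\[
\hat F_0-E_0=\mu(2Y-X-2),\qquad\hat E_0-F_{-1}=\mu(2Y-X-2)+\mu(2X-Y+1)=\mu(X+Y-1).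
\]
These vanish on the respective edges and equal $3\mu$ at $(1,3)$ and $2\mu$ at $(0,3)$. To pass to all edges of $\mathcal Z$ we check that \eqref{eq:period} holds in $\hat{\mathcal L}$ with the same $M$. The $X$-slope of $\Xi$ is $-\mu-2w=-\frac12$, and $\tau$ commutes with the translation, so
\[
\hat Q_{i+1}(z+(3,0))-\hat Q_i(z)=M(\tau^{-1}z)-\tfrac32=(X+3-Y)+3-\tfrac{3-Y}2-2w-5\theta-\tfrac32=M(z).
\]
Hence the differences $\hat F_i-E_i$ and $\hat E_i-F_{i-1}$ are translates of those for $i=0$.

\subsection*{Proof of (S1) and (S2)}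
The function $N$ is well defined and continuous on $\mathbb S$, and it is strictly convex across every interior edge of a locally finite edge-to-edge tiling. Let $Q$ be a cell and $z\in\mathbb S\setminus Q$. Choose an interior point $z_0$ of $Q$ that lies on none of the finitely many lines joining $z$ to a vertex $v\ne z$ of a cell in a large disk, and on no line spanned by an edge in this disk. The segment $[z_0,z)$ lies in the interior of the convex set $\mathbb S$, meets no vertex, and crosses edges transversally. Along it $N-N_Q$ is piecewise linear, vanishes at the start, and its slope strictly increases at each crossing. The segment leaves the closed set $Q$ strictly before $z$, so $N(z)-N_Q(z)>0$. This is (S1).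

On $y=0$ the unit segments are the bases of $A_i,B_i,W_i,A_{i+1},\dots$, and by the table the slope of $N$ jumps by $6s_0$, $3w_0$, $3w_0$, each equal to $\frac13$. So $N(x,0)$ has constant second difference $\frac13$ on $\mathbb Z$ and differs from $\frac{x^2}6$ by an affine function. Since $\tau(x,0)=(x+10,23)$, we have $N(x+10,23)=N(x,0)+\Xi(\tau(x,0))$, which gives (S2).

\subsection*{Proof of (S3)}
We must assign three vertices to each hexagon and one to each kite, in such a way that the tile comes before all other tiles through these vertices. The order sweeps the strip from left to right in blocks. Let $\mathcal B_i$ be the list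
\[
\begin{array}{lllll}
1.\ E(i)&2.\ D(i-1,1)&3.\ A(i,1)&4.\ F(i)&5.\ C(i,1)\\
6.\ B(i,1)&7.\ D(i-1,0)&8.\ A(i,0)&9.\ C(i,0)&10.\ B(i,0),
\end{array}
\]
let $\hat{\mathcal B}_i$ be the same list with hats, and order all good tiles as $\dots,\hat{\mathcal B}_i,\mathcal B_i,\hat{\mathcal B}_{i+1},\mathcal B_{i+1},\dots$. The next table gives the vertices assigned to the tiles of $\mathcal B_i$ and, read off from the list of vertices by name, all other good tiles of $\mathcal L$ through each of them. A number is a position in $\mathcal B_i$, and a named tile belongs to $\mathcal B_{i+1}$.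
\[
\begin{array}{c|l|l||c|l|l}
\text{tile}&\text{vertex}&\text{others}&\text{tile}&\text{vertex}&\text{others}\\\hline
1&a_1(i,2)&2,\,4&6&e(i+1,1)&9,\,D(i,1),\,A(i+1,1)\\
2&g(i,1)&3&7&g(i,0)&8\\
3&a_1(i,1)&6,\,7&8&a_0(i,0)&\text{none}\\
3&f(i,1)&5,\,6&8&a_1(i,0)&10\\
3&a_2(i,2)&4,\,5&8&f(i,0)&9,\,10\\
4&e(i+1,2)&5,\,E(i+1)&9&a_0(i+1,1)&10,\,A(i+1,1)\\
5&a_0(i+1,2)&6,\,E(i+1)&10&a_2(i,0)&\text{none}\\
6&a_2(i,1)&8,\,9&10&h(i,0)&D(i,0)\\
6&h(i,1)&D(i,1)&10&e(i+1,0)&D(i,0),\,A(i+1,0)
\end{array}
\]
In each row the assigned tile comes first. The table with hats does the same in $\hat{\mathcal L}$. Tiles of the other half matter only for vertices on $\mathcal Z$, and by \eqref{eq:hat} there are two cases. The vertex $e(i+1,2)=\hat f(i+1,2)$, assigned to $F(i)\in\mathcal B_i$, also lies in $\hat E(i+1)$ and $\hat F(i+1)$, which belong to the later block $\hat{\mathcal B}_{i+1}$. The vertex $\hat e(i+1,2)=f(i,2)$, assigned to $\hat F(i)\in\hat{\mathcal B}_i$, also lies in $E(i)$ and $F(i)$, which belong to the later block $\mathcal B_i$. So each hexagon has at most $6-3$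 and each kite at most $4-1$ vertices in earlier tiles.

\subsection*{Proof of (S4) and (S5)}
Put $\sigma=-1$ at all $a_1(i,1)$, $e(i,1)$, $e(i,2)$, $f(i,2)$, put $\sigma=+1$ at the other vertices of $\mathcal L$, and put $\sigma(\hat v)=\sigma(v)$. This is consistent by \eqref{eq:hat}, since all vertices on $\mathcal Z$ get $-1$, and it suffices to check the tiles of $\mathcal L$. The special vertices $a_0,a_2,f,g,h$ with $n\le1$ have sign $+$. The other vertices are $a_1,e,a_2'$ for $A(i,n)$ and $a_1,e^+,a_0'^+$ for $B(i,n)$; their signs are $+,+,+$ for $n=0$ and $-,-,+$ for $n=1$, with product $+1$. For the kites, the signs of $(P,S)$ are $(-,+)$ for $C(i,n)$, where $(P,S)=(e'^+,f)$; $(-,+)$ for $D(i,0)$ and $(+,-)$ for $D(i,1)$, where $(P,S)=(a_1'^+,e^+)$; and $(+,-)$ for $E(i)$ and $F(i)$, where $P$ is $a_0(i,2)$ or $a_2(i,2)$ and $S=f(i,2)$. This proves (S4).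

Let $\mathcal S_i$ consist of $A,B,C,D\,(i,n)$ for $n=0,1$, of $E(i),F(i)$, and of their images under $\tau$. Then $\sum\kappa=2\,\bigl(2\,(3+3+1+1)+1+1\bigr)=36$. At the vertices of $A,B,C,D$ the local coordinates satisfy $0\le X\le5$ and $-2\le X-Y\le2$, and at those of $E,F$ they satisfy $0\le X\le3$ and $-1\le X-Y\le2$. Since $x-3i=X+n$ and $x-y+10-3i=X-Y+10-4n$, we get $x-3i\in[0,6]$ for the tiles of $\mathcal L$, and the abscissa of the image under $\tau$, minus $3i$, lies in $[8,12]$, $[4,8]$, $[1,4]$ for $n=0,1,2$. This proves (S5) and Proposition~\ref{prop:strip}.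

\section{A family of kites}\label{sec:kites}

The interior of the triangle has to be filled with excess $0$, and the function $\nu$ has to be matched with the strips along two straight lines. The simplest candidate for $\nu$ is a positive definite quadratic form $q$; the four vertices of each kite must then lie on one level ellipse of $q$ minus an affine function, with no other vertex inside. Let
\[
q(x,y)=\tfrac1{16}(4x^2+2xy+3y^2),\qquad\mathcal V=\{(x,j)\in\mathbb Z^2:\ x\equiv\lfloor j/2\rfloor\bmod2\}.
\]
For each lattice point $O=(x,j)\notin\mathcal V$ let $K_O$ be the quadrilateral with vertices $O\pm(1,0)$ and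
\[
O+(-1,1),\ O+(0,-1)\quad(j\text{ even}),\qquad O+(0,1),\ O+(1,-1)\quad(j\text{ odd});
\]
see Figure~\ref{fig:kites}. By \eqref{eq:kitetest}, $K_O$ is a kite with center $O$, with $R,R'$ the two vertices off row $j$, and with $\{P,S\}=\{O\pm(1,0)\}$, because $(-1,1)+(0,-1)=(-1,0)$ and $(0,1)+(1,-1)=(1,0)$. All vertices lie in $\mathcal V$. For $O\pm(1,0)$ this holds because the parity of $x$ changes. For $j$ even, $\lfloor(j+1)/2\rfloor=j/2$ and $\lfloor(j-1)/2\rfloor=j/2-1$, so $(x-1,j+1)$ and $(x,j-1)$ are in $\mathcal V$. For $j$ odd, $\lfloor(j+1)/2\rfloor=\lfloor j/2\rfloor+1$ and $\lfloor(j-1)/2\rfloor=\lfloor j/2\rfloor$, so $(x,j+1)$ and $(x+1,j-1)$ are in $\mathcal V$. A lattice point common to $K_O$ and $K_{O'}$, $O\neq O'$, cannot be a center, since the only lattice point of a kite outside $\mathcal V$ is its own center. So (G1) holds among the $K_O$.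

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\foreach \b/\j in {0/0,1/2}
 \foreach \x in {1,3,5}{
  \begin{scope}[shift={(\x+\b,\j)}]
   \draw[fill=gray!20] (-1,0)--(0,-1)--(1,0)--(-1,1)--cycle;
   \draw (-1,1)--(1,0)--(1,1)--(0,2)--cycle;
   \draw[fill=white] (0,0) circle (2pt) (0,1) circle (2pt);
  \end{scope}}
\draw[dashed] (0,4.4)--(0,-1)--(7.6,-1);
\node[left] at (0,3) {\footnotesize$x=0$};
\node[below] at (6.5,-1) {\footnotesize$y=-1$};
\end{tikzpicture}
\caption{The kites $K_O$ with centers $O$ (circles) in the rows $j=0,1,2,3$ and abscissa at least $1$; kites with $j$ even are gray. The two strips are attached along the dashed lines $x=0$ and $y=-1$.}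
\label{fig:kites}
\end{figure}

\begin{lemma}\label{lem:ellipse}
There is an affine function $\ell_O$ equal to $q$ at the four vertices of $K_O$. The only lattice points $z$ with $q(z)\le\ell_O(z)$ are these vertices, the center $O$, and the point $O+(0,1)$ for $j$ even, $O-(0,1)$ for $j$ odd; this last point is not in $\mathcal V$.
\end{lemma}

\begin{proof}
Let $j$ be even and $z=O+(u,v)$. The function $\phi=4u^2+2uv+3v^2-v-4$ differs from $16q(z)$ by an affine function and vanishes at $(u,v)=(\pm1,0),(0,-1),(-1,1)$. So $\ell_O=q-\phi/16$. For $v=0,1,-1$ we have $\phi=4(u^2-1)$, $2(2u-1)(u+1)$, $2u(2u-1)$, which are $\le0$ exactly for the integers $u\in\{-1,0,1\}$, $\{-1,0\}$, $\{0\}$. For $|v|\ge2$, the inequality $4u^2+2uv\ge-\frac{v^2}4$ gives $\phi\ge\frac{11}4v^2-|v|-4>0$. The point $O+(0,1)$ is not in $\mathcal V$ since $\lfloor(j+1)/2\rfloor=\lfloor j/2\rfloor$. For $j$ odd apply $(u,v)\mapsto(-u,-v)$, which preserves the quadratic part and exchanges the two shapes, and use $\lfloor(j-1)/2\rfloor=\lfloor j/2\rfloor$.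
\end{proof}

\section{Assembly and proof of the theorem}\label{sec:assembly}

Let $d\ge100$ be divisible by $4$, and put $m=d-47$, so that $m\equiv1\bmod4$. The triangle $\mathbb T=\{x\ge-23,\ y\ge-24,\ x+y\le m\}$ is the translate by $(-23,-24)$ of the triangle of exponents of degree at most $d$. Let $r=\lfloor(d-59)/3\rfloor$, so that $3r+12\le m$ and $3r\ge d-61$. In this section $(X,Y)$ are the coordinates on the strip $\mathbb S$. We take three groups of tiles.
\begin{itemize}
\item \emph{Left slab:} the images of the tiles of $\mathcal S_1,\dots,\mathcal S_r$ under $(X,Y)\mapsto(x,y)=(Y-23,X)$. By (S5) they lie in $-23\le x\le0$, $3\le y\le m$.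
\item \emph{Bottom slab:} the images of the same tiles under $(X,Y)\mapsto(x,y)=(X,Y-24)$. They lie in $3\le x\le m$, $-24\le y\le-1$.
\item \emph{Kites:} all $K_O$ with $O=(x,j)\notin\mathcal V$, $j\ge0$, $x\ge1$, $x+j+1\le m$. They lie in $x\ge0$, $y\ge-1$, $x+y\le m$.
\end{itemize}
All tiles lie in $\mathbb T$. The side $Y=23$ of the strip goes to $x=0$ in the left slab and to $y=-1$ in the bottom slab. We verify the hypotheses of Lemma~\ref{lem:glue}; below, ``kite'' means a tile of the third group.

\emph{(G1).} If two good tiles have disjoint interiors, a common point lies on the boundary of both, and a boundary lattice point is a vertex. This applies to two tiles of one slab, which are cells of one tiling, and to a kite and a slab tile, which lie on different sides of $x=0$ or $y=-1$. The slabs are disjoint ($x\le0$ and $x\ge3$). Two kites were treated in Section~\ref{sec:kites}.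

\emph{(G3).} Take first the left slab, then the bottom slab, each in the order of (S3), which remains valid for a subfamily. Then take the kites by nondecreasing value of $2x+j$ at the center $O=(x,j)$. We claim that the vertex $O+(1,0)$ of $K_O$ lies in no earlier tile. It has abscissa at least $2$ and ordinate at least $0$, so it is in no slab. By the definition of the kites, the other kites through it have centers $O+(2,0)$ and, for $j$ even, $O+(1,-1)$ and $O+(0,1)$, for $j$ odd, $O+(2,-1)$ and $O+(1,1)$. The value of $2x+j$ is larger there by $4$; $1$, $1$; $3$, $3$.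

\emph{(G4).} On the slabs use (S4). The kites require only that $\sigma$ alternate along consecutive points of $\mathcal V$ in each row $j\ge0$. A point with $x\ge1$, $y\ge0$ lies in no slab, so in such a row at most the point with $x=0$, which is then the first point, has a prescribed sign; define $\sigma$ on the row by alternation from the first point. Kite vertices on $y=-1$ occur only as $R$ or $R'$, so the kites put no condition on their signs.

\emph{(G2).} By (S2), and since $q(X,-1)=\frac{X^2}4-\frac X8+\frac3{16}$ and $q(0,X)=\frac{3X^2}{16}$, there are affine functions $\beta_1,\beta_2$ of one variable with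
\begin{equation}\label{eq:match}
\tfrac32N(X,23)+\beta_1(X)=q(X,-1),\qquad\tfrac98N(X,23)+\beta_2(X)=q(0,X)\qquad(X\in\mathbb Z).
\end{equation}
This matches the values along the two lines. To get the inequalities across them, we tilt the slabs steeply upward. For a constant $\Omega>0$ define $\nu$ on $\mathcal A$, and $\ell$ for each tile, by
\[
\begin{array}{l|l|l}
&\nu&\ell\text{ for the tile }Q\\\hline
\text{bottom slab}&\frac32N+\beta_1(X)+\Omega\,(23-Y)&\frac32N_Q+\beta_1(X)+\Omega\,(23-Y)\\[2pt]
\text{left slab}&\frac98N+\beta_2(X)+\Omega\,(23-Y)&\frac98N_Q+\beta_2(X)+\Omega\,(23-Y)\\[2pt]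
\text{kites}&q\text{ at vertices},\ \ \ell_O(O)\text{ at a center }O&\ell_O
\end{array}
\]
where $(X,Y)=(x,y+24)$ in the first row and $(X,Y)=(y,x+23)$ in the second. By \eqref{eq:match} the definitions agree at common points, and $\nu=q$ at every point of $\mathcal A$ on $x=0$ or $y=-1$. On each tile $\nu=\ell$. Every value of $\nu$ or of an $\ell$ on $\mathcal A$ is a number independent of $\Omega$ plus an integer multiple of $\Omega$. Let $\Omega_0$ bound the absolute values of these finitely many numbers, and take $\Omega>2\Omega_0$. Then $\nu>\ell$ at every point where the multiple of $\Omega$ in $\nu$ exceeds that in $\ell$. The multiple in $\nu$ is always at least $0$.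

Let $Q$ be a tile of the bottom slab and $z\in\mathcal A\setminus Q$. If $z$ is in the bottom slab or on $y=-1$, then $\nu-\ell=\frac32(N-N_Q)>0$ at $z$, by \eqref{eq:match} and (S1). Otherwise $z$ is in the left slab or in a kite, with $y\ge0$, so the multiple of $\Omega$ in $\ell$ is $23-(y+24)\le-1$.

Let $Q$ be a tile of the left slab and $z\in\mathcal A\setminus Q$. If $z$ is in the left slab or on $x=0$, then $\nu-\ell=\frac98(N-N_Q)>0$ at $z$. Otherwise $z$ is in the bottom slab or in a kite, with $x\ge1$, so the multiple of $\Omega$ in $\ell$ is $23-(x+23)\le-1$.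

Let $Q=K_O$ and $z\in\mathcal A\setminus K_O$; the function $\ell_O$ does not involve $\Omega$. If $z$ is a slab point with $Y\le22$, the multiple of $\Omega$ in $\nu$ is at least $1$. If $z$ is a kite vertex or lies on $x=0$ or $y=-1$, then $\nu(z)=q(z)>\ell_O(z)$ by Lemma~\ref{lem:ellipse}, provided $z$ is not the exceptional point $O\pm(0,1)$. That point is not in $\mathcal V$, so it is no kite vertex, and it has $x\ge1$ and $y\ge0$ (the sign $-$ occurs only for odd $j\ge1$), so it lies on neither line. Finally let $z=O'$ be another center. It is a convex combination, with positive weights, of the four vertices of $K_{O'}$. These lie in $\mathcal V$, so $\ell_O\le q=\ell_{O'}$ at each of them, with strict inequality at those that are not vertices of $K_O$. There is such a vertex, since otherwise $K_{O'}=K_O$ and $O'=O$. Hence $\ell_O(O')<\ell_{O'}(O')=\nu(O')$.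

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (1) and the bound $L\le\frac13$ are Lemma~\ref{lem:cheb}(d).

For (2), Lemma~\ref{lem:glue} gives a Laurent polynomial supported on $\mathbb T$ with at least $\sum\kappa$ real cusps in $(\mathbb R^*)^2$. Its product with $x^{23}y^{24}$ is a polynomial of degree at most $d$ with the same cusps, so $k(d)\ge\sum\kappa$ by Lemma~\ref{lem:cheb}(b). The slabs contribute $2\cdot36\,r\ge24(d-61)$. To count the kites in row $j$ put $x'=x-1$. The conditions on $O=(x,j)$ say that $0\le x'\le m-2-j$ and $x'\equiv\lfloor j/2\rfloor\bmod2$. Write $m=4b+1$. The rows $j=0,\dots,m-2=4b-1$ fall into $b$ blocks of four consecutive rows with $j\equiv0,1,2,3\bmod4$, in which $m-2-j=4l+3,\,4l+2,\,4l+1,\,4l$ for $l=b-1,\dots,0$. We count even $x'$ in the first two rows of a block and odd $x'$ in the last two, and find $(2l+2)+(2l+2)+(2l+1)+2l=8l+5$. The number of kites is $\sum_{l=0}^{b-1}(8l+5)=b(4b+1)=\frac{m(m-1)}4$. Therefore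
\[
k(d)\ \ge\ \frac{(d-47)(d-48)}4+24(d-61)=\frac{d^2}4+\frac d4-900 ,
\]
which exceeds $d^2/4$ for $d>3600$.

For (3), take $d=7200$, the maximum point of $\frac1{4d}-\frac{900}{d^2}$:
\[
L\ \ge\ \frac{k(7200)}{7200^2}\ \ge\ \frac14+\frac1{28800}-\frac1{57600}=\frac14+\frac1{57600}.\qedhere
\]
\end{proof}

\begin{remark}
The count of parameters fails at the pull-back. By Lemma~\ref{lem:cheb}(c), $k(d)\ge(\frac14+\frac1{57600})\,d^2$ for every multiple $d$ of $7200$, and this is larger than $d(d+3)/4$ as soon as $d>43200$. On these curves the cusps outnumber the bound \eqref{eq:count}.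
\end{remark}

\begin{thebibliography}{9}
\bibitem{GS} Gert-Martin Greuel and Eugenii Shustin, \emph{Plane algebraic curves with prescribed singularities}, arXiv:2008.02640 (2020).
\end{thebibliography}
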